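# A Poisson center that is not a polynomial ring: the Heisenberg parabolic of $E_8$

Throughout, $\Bbbk$ is an algebraically closed field of characteristic zero. For a Lie algebra $\mathfrak q$ the symmetric algebra $\mathcal S(\mathfrak q)$ carries the Lie–Poisson bracket: the unique bracket $\{\ ,\ \}$ that is a derivation in each argument and satisfies $\{x,x'\}=[x,x']$ for $x,x'\in\mathfrak q$. Its Poisson center is $\mathcal Z\,\mathcal S(\mathfrak q)=\{F:\{x,F\}=0\text{ for all }x\in\mathfrak q\}=\mathcal S(\mathfrak q)^{\mathfrak q}$.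

## 1. The contractions of $\mathfrak{sl}_2$ and $\mathfrak{sl}_3$ along a Borel subalgebra

Take $\mathfrak{sl}_2=\langle e,h,f\rangle$ and the Borel subalgebra $\mathfrak b=\langle h,e\rangle$. Keep the bracket of $\mathfrak b$, keep the action of $\mathfrak b$ on $f$ modulo $\mathfrak b$, and forget the rest. The new Lie algebra $\mathfrak q$ has $[h,e]=2e$, $[h,f]=-2f$, $[e,f]=0$. If $F$ is central, then $0=\{e,F\}=-2e\,\partial F/\partial h$, so $F\in\Bbbk[e,f]$. Commuting with $h$ then leaves the monomials $e^if^i$. The Poisson center is $\Bbbk[ef]$.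

Now do the same for $\mathfrak{sl}_3$ with $\mathfrak b$ the upper triangular matrices. Write $n_1=E_{12}$, $n_2=E_{23}$, $z=E_{13}$ and $x_1=E_{21}$, $x_2=E_{32}$, $x_3=E_{31}$; let $\mathfrak t$ be the diagonal matrices. In $\mathfrak q$ the brackets inside $\mathfrak b$ are the old ones, the $x_i$ commute with each other, and brackets of $\mathfrak b$ with the $x_i$ are computed modulo $\mathfrak b$. So $[t,x_1]=-\alpha_1(t)x_1$, $[t,x_2]=-\alpha_2(t)x_2$, $[t,x_3]=-(\alpha_1+\alpha_2)(t)x_3$, and the only other nonzero brackets between $\mathfrak b$ and the $x_i$ are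
$$[n_1,x_3]=-x_2,\qquad [n_2,x_3]=x_1.$$
For instance $[z,x_1]=[E_{13},E_{21}]=-E_{23}$ becomes $0$ modulo $\mathfrak b$. Put
$$F_1=x_1n_1+x_2n_2+x_3z,\qquad F_2=x_1x_2z .$$
Both are central. Both have $\mathfrak t$-weight $0$. The element $F_2$ is a product of three elements that commute with all $n_i$, with $z$ and with all $x_i$. For $F_1$:
$$\{x_3,F_1\}=x_1x_2-x_2x_1=0,\quad \{n_1,F_1\}=x_2z-x_2z=0,\quad\{n_2,F_1\}=-x_1z+x_1z=0,$$
and $z,x_1,x_2$ commute with $F_1$ trivially.

There is nothing else. Let $F$ be central. For $i=1,2$ the element $x_i$ commutes with everything in $\mathfrak q$ except $\mathfrak t$, and $\{x_i,t\}=\alpha_i(t)x_i$; so $F$ does not involve the variables from $\mathfrak t$. Invert $z$ and use $F_1$ as a variable instead of $x_3$. On $\Bbbk[x_1,x_2,z^{\pm1}][n_1,n_2,F_1]$ the derivation $\{n_1,\cdot\}$ is $z\,\partial/\partial n_2$ and $\{n_2,\cdot\}$ is $-z\,\partial/\partial n_1$. Hence $F\in\Bbbk[x_1,x_2,z^{\pm1},F_1]$, and weight $0$ forces $F=\sum_cP_c(F_1)F_2^{\,c}$ with $c\in\mathbb Z$. Suppose the lowest exponent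 is $-m<0$. Then $F_2^mF=P_{-m}(F_1)+F_2(\cdots)$, where $(\cdots)$ is a polynomial; setting $x_1=0$ gives $0=P_{-m}(x_2n_2+x_3z)$, so $P_{-m}=0$, a contradiction. So the Poisson center is the polynomial ring $\Bbbk[F_1,F_2]$.

Two features of this computation return in $E_8$. After inverting the central variable of the nilradical, the center becomes transparent. What remains is to decide which Laurent polynomials are honest polynomials. For $\mathfrak{sl}_3$ negative powers never survive; for $E_8$ some of them do, and that is where polynomiality will break.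

Note also a reading of $F_1,F_2$. View $x_1,x_2,x_3$ as the coordinates of a strictly upper triangular matrix $w=x_1n_1+x_2n_2+x_3z$. Then $F_1$ is the map $w\mapsto w$, and $F_2$ is the map $w\mapsto w^2=x_1x_2E_{13}$. Both are conjugation equivariant, and their values commute with $w$.

## 2. Contractions along a parabolic subalgebra, and the statements

Let $\mathfrak g$ be reductive with Cartan subalgebra $\mathfrak t$ and Borel subalgebra $\mathfrak b=\mathfrak t\oplus\mathfrak u$. Let $\mathfrak p\supset\mathfrak b$ be a standard parabolic, $\mathfrak p=\mathfrak l\oplus\mathfrak p^{\sf nil}$ with $\mathfrak l\supset\mathfrak t$, and $\mathfrak p_-=\mathfrak l\oplus\mathfrak p_-^{\sf nil}$ its opposite, so $\mathfrak g=\mathfrak p\oplus\mathfrak p_-^{\sf nil}$.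

**Definition.** $\mathfrak q=\mathfrak p\ltimes(\mathfrak p_-^{\sf nil})^{\sf ab}$ is the vector space $\mathfrak p\oplus\mathfrak p_-^{\sf nil}$ in which $\mathfrak p$ keeps its bracket, $\mathfrak p_-^{\sf nil}$ is an abelian ideal, and $[x,\nu]=\mathrm{pr}_{\mathfrak p_-^{\sf nil}}([x,\nu]_{\mathfrak g})$ for $x\in\mathfrak p$, $\nu\in\mathfrak p_-^{\sf nil}$, with projection along $\mathfrak p$. The ideal is the $\mathfrak p$-module $V:=\mathfrak g/\mathfrak p$. Put $\mathcal Z_0=\mathcal Z\,\mathcal S(\mathfrak q)$.

The two examples above are $\mathfrak p=\mathfrak b$ in $\mathfrak{sl}_2$ and $\mathfrak{sl}_3$. The question, from Dmitri Panyushev and Oksana Yakimova, "Compatible Poisson brackets associated with 2-splittings and Poisson commutative subalgebras of $\mathcal S(\mathfrak g)$", arXiv:2009.05271 (2020), is whether $\mathcal Z_0$ is a polynomial ring for every reductive $\mathfrak g$ and every standard $\mathfrak p$. The answer is no.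

A Heisenberg parabolic of a simple $\mathfrak g$ is obtained as follows. Let $h$ be the coroot of the highest root and $\mathfrak g=\bigoplus\mathfrak g(i)$ the grading by eigenvalues of $\operatorname{ad}h$; put $\mathfrak p=\mathfrak g(0)\oplus\mathfrak g(1)\oplus\mathfrak g(2)$, where $\mathfrak g(2)$ is the highest root line. For $\mathfrak{sl}_3$ we have $h=\mathrm{diag}(1,0,-1)$ and $\mathfrak p$ is the Borel subalgebra of Section 1.

**Theorem A.** Let $\mathfrak g$ be of type $E_8$ and $\mathfrak p$ the maximal parabolic whose Levi subalgebra is $E_7\oplus\Bbbk$ and whose nilradical is the Heisenberg algebra of dimension $57$. Then $\mathcal Z_0$ is not a polynomial ring.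

**Corollary.** If a reductive $\mathfrak g$ has a simple factor $E_8$, then $\mathcal Z_0$ is not polynomial for every standard $\mathfrak p\subset\mathfrak g$ whose component in that factor is the parabolic of Theorem A.

**Theorem B.** Let $\mathfrak s=E_6\supset\mathfrak f=F_4$, $R=\mathcal S(\mathfrak s)^{\mathfrak s}$, and $R_{\ge k}=R\cap\mathfrak f^k\mathcal S(\mathfrak s)$ (so $R_{\ge k}=R$ for $k\le0$). For $\mathfrak p$ as in Theorem A,
$$\mathcal Z_0\cong\Big(\bigoplus_{n\in\mathbb Z}R_{\ge-2n}\,y^n\Big)[v]\subset R[v,y^{\pm1}],$$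
with $v,y$ algebraically independent over $R$. This ring is factorial. Any generating set has at least $10$ elements, although the transcendence degree is $8$.

**Theorem C.** For the Heisenberg parabolics of $F_4$ (Levi $C_3\oplus\Bbbk$) and $E_7$ (Levi $D_6\oplus\Bbbk$) the same formula holds with $(\mathfrak s,\mathfrak f)=(\mathfrak{sl}_3,\mathfrak{so}_3)$, respectively $(\mathfrak{sl}_6,\mathfrak{sp}_6)$. There $\mathcal Z_0$ is polynomial, with generators of total degrees $2,6,8,12$, respectively $2,6,8,10,12,14,18$.

The ring $\mathcal S(\mathfrak q)=\mathcal S(\mathfrak p)\otimes\mathcal S(V)$ is bigraded by ($\mathfrak p$-degree, $V$-degree). The bracket of $\mathfrak q$ sends $\mathfrak p\times\mathfrak p$ to $\mathfrak p$, $\mathfrak p\times V$ to $V$ and $V\times V$ to $0$, so $\{\ ,\ \}$ is homogeneous of bidegree $(-1,0)$. Hence $\mathcal Z_0$ is bigraded, and its part of bidegree $(0,0)$ is $\Bbbk$.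

**A first approach: highest components.** There is a natural supply of central elements. For $F\in\mathcal S(\mathfrak g)$ let $F^\bullet$ be the component of maximal $V$-degree, where $\mathcal S(\mathfrak g)=\mathcal S(\mathfrak p)\otimes\mathcal S(\mathfrak p_-^{\sf nil})$. If $F\in\mathcal S(\mathfrak g)^{\mathfrak g}$, then $F^\bullet\in\mathcal Z_0$. Indeed, $\{\ ,\ \}_{\mathfrak g}$ equals $\{\ ,\ \}_{\mathfrak q}$ plus terms that lower the $V$-degree, since $[x,\nu]_{\mathfrak g}-[x,\nu]_{\mathfrak q}\in\mathfrak p$ and $[\nu,\nu']_{\mathfrak g}$ has $V$-degree at most $1$. So the top $V$-degree part of $0=\{x,F\}_{\mathfrak g}$ is $\{x,F^\bullet\}_{\mathfrak q}$, and likewise for $\nu$ in place of $x$. For $\mathfrak{sl}_3$ this finds everything. Indeed, let $X$ be the generic matrix with $X_{12}=x_1$, $X_{23}=x_2$, $X_{13}=x_3$, $X_{21}=n_1$, $X_{32}=n_2$, $X_{31}=z$; then $(\operatorname{tr}X^2)^\bullet=2F_1$ and $(\operatorname{tr}X^3)^\bullet=3X_{12}X_{23}X_{31}=3F_2$. A sensible person would therefore take the basic invariants of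 $E_8$ and their highest components. At the end of Section 9 we shall see that this already misses an element of total degree $6$. So $\mathcal Z_0$ has to be computed from scratch.

## 3. Central elements as equivariant maps; graded polynomial rings

The invariant form of $\mathfrak g$ gives $V^*=\mathfrak p^\perp=\mathfrak p^{\sf nil}$ as $\mathfrak p$-modules, so $\mathcal S(V)=\Bbbk[\mathfrak p^{\sf nil}]$. We therefore view $F\in\mathcal S(\mathfrak q)$ as a polynomial map $F:\mathfrak p^{\sf nil}\to\mathcal S(\mathfrak p)$. Let $G$ be the adjoint group of $\mathfrak g$ and $P\subset G$ the connected group of $\mathfrak p$.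

**Lemma 1.** $F\in\mathcal Z_0$ if and only if $F$ is $P$-equivariant and $F(w)\in\mathcal S(\mathfrak p_w)$ for all $w\in\mathfrak p^{\sf nil}$ (equivalently, for all $w$ in a dense subset), where $\mathfrak p_w=\{x\in\mathfrak p:[x,w]=0\}$.

*Proof.* Since $P$ is connected, commuting with $\mathfrak p$ means $P$-equivariance. Let $\nu\in V$. The derivation $\{\nu,\cdot\}$ kills $V$ and sends $x\in\mathfrak p$ to $-[x,\nu]\in V$, whose value at $w$ is $-\eta_\nu(x)$ with
$$\eta_\nu(x)=([x,\nu],w)=(\nu,[w,x]).$$
Hence $\{\nu,F\}(w)=-\partial_{\eta_\nu}F(w)$, where $\partial_\eta$ is the derivation of $\mathcal S(\mathfrak p)$ extending $\eta\in\mathfrak p^*$. Since $[w,x]\in\mathfrak p^{\sf nil}$ and the pairing $V\times\mathfrak p^{\sf nil}\to\Bbbk$ is perfect, the common kernel of all $\eta_\nu$ is $\mathfrak p_w$. So the $\eta_\nu$ span $\mathrm{Ann}(\mathfrak p_w)$. In characteristic $0$, an element of $\mathcal S(\mathfrak p)$ is killed by all $\partial_\eta$ with $\eta\in\mathrm{Ann}(\mathfrak p_w)$ exactly when it lies in $\mathcal S(\mathfrak p_w)$.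 Finally, the polynomial map $\{\nu,F\}$ vanishes if it vanishes on a dense set. $\square$

The second general tool says how to recognize free generators.

**Lemma 2.** Let $Z$ be an $\mathbb N^r$-graded domain with degree-$0$ part $\Bbbk$, augmentation ideal $\mathfrak m$ (the span of the homogeneous elements of nonzero degree) and finite transcendence degree. If $Z$ is a polynomial ring, then any homogeneous elements lifting a basis of $\mathfrak m/\mathfrak m^2$ are free generators of $Z$.

*Proof.* The number of variables is finite, so $Z$ is regular and finitely generated, and $\dim\mathfrak m/\mathfrak m^2=\dim Z_{\mathfrak m}=\operatorname{trdeg}Z$. The lifts generate $Z$ (graded Nakayama): a homogeneous element of $\mathfrak m$ is a linear combination of lifts plus a sum of products of homogeneous elements of $\mathfrak m$ of smaller total degree, and induction on total degree applies. Being $\operatorname{trdeg}Z$ in number, the lifts are algebraically independent. $\square$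

## 4. $E_8$ built from $F_4$ and $G_2$, graded by a long coroot of $G_2$

We need a model of $E_8$ in which generic points of $\mathfrak p^{\sf nil}$ and their stabilizers can be read off.

**Step 1: the model.** Let $\mathbb O$ be the octonion algebra and $\mathbb J$ the Albert algebra, i.e. the $27$-dimensional algebra of Hermitian $3\times3$ octonion matrices with product $\frac12(ab+ba)$. Tits' construction (Tits; see Jacobson, *Exceptional Lie algebras*) gives
$$\mathfrak g=E_8=\mathfrak f\oplus\mathfrak r\oplus(M\otimes O),\qquad\mathfrak f=\operatorname{Der}\mathbb J=F_4,\quad\mathfrak r=\operatorname{Der}\mathbb O=G_2,$$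
where $M=\mathbb J_0$, $O=\mathbb O_0$ are the trace-zero parts, irreducible of dimensions $26$ and $7$, and where the subalgebra $\mathfrak f\oplus\mathfrak r$ acts naturally on $M\otimes O$. (Check: $52+14+26\cdot7=248$.) Let $(\ ,\ )$ also denote the invariant form on $O$.

The bracket $\Lambda^2(M\otimes O)\to\mathfrak g$, restricted to the summand $\Lambda^2M\otimes S^2O$, is $\mathfrak r$-equivariant. Since $S^2O=\Bbbk\oplus(\text{irreducible of dimension }27)$ and the $\mathfrak r$-module $\mathfrak g$ has only the constituents $\Bbbk$, $\mathfrak r$ and $O$, the $27$-dimensional part goes to $0$ and the trivial part goes to $\mathfrak g^{\mathfrak r}=\mathfrak f$. As $m\otimes q\wedge m'\otimes q$ corresponds to $(m\wedge m')\otimes q^2$ up to a constant factor,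
$$[m\otimes q,m'\otimes q]=(q,q)\,B(m,m'),\qquad B:\Lambda^2M\to\mathfrak f.\tag{1}$$

**Step 2: the grading.** Let $\alpha$ (short) and $\beta$ (long) be simple roots of $\mathfrak r$; the positive roots are $\alpha,\beta,\beta+\alpha,\beta+2\alpha,\beta+3\alpha$ and $\theta=3\alpha+2\beta$. The weights of $O$ are $0$ and the six short roots, each once; $w_\gamma$ denotes a weight vector. Let $h=\theta^\vee$ and $z=e_\theta$, normalized so that $(z,h,e_{-\theta})$ is an $\mathfrak{sl}_2$-triple. Since $\langle\alpha,\theta^\vee\rangle=0$ and $\langle\beta,\theta^\vee\rangle=1$, the $h$-grading has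
$$\mathfrak r(\pm2)=\Bbbk e_{\pm\theta},\quad\mathfrak r(1)=\langle e_\beta,e_{\beta+\alpha},e_{\beta+2\alpha},e_{\beta+3\alpha}\rangle,\quad\mathfrak r(0)=\mathfrak t_{\mathfrak r}+\langle e_{\pm\alpha}\rangle,$$
$$O(0)=\langle w_\alpha,w_0,w_{-\alpha}\rangle,\quad O(1)=\langle w_{\beta+\alpha},w_{\beta+2\alpha}\rangle,\quad O(2)=0 .$$
So $\dim\mathfrak g(i)=1,\ 4+52=56,\ 52+4+78=134$ for $|i|=2,1,0$, and $\mathfrak g(i)=0$ for $|i|>2$.

Put $\mathfrak p=\mathfrak g(0)\oplus\mathfrak g(1)\oplus\mathfrak g(2)$ and $\mathfrak l=\mathfrak g(0)$. Choose $\mathfrak t\ni h$ and $\mathfrak b$ so that $h$ is dominant; then $\mathfrak p$ is a standard parabolic. The highest root takes the maximal value on $h$, so its root space is $\mathfrak g(2)=\Bbbk z$; similarly $\mathfrak g(-2)=\Bbbk e_{-\theta}$ is the lowest root space, and $h=[z,e_{-\theta}]$ is the coroot of the highest root. So $\mathfrak p$ is the Heisenberg parabolic, the one in Theorem A. Its group is $P=L\ltimes N$, where $L=Z_G(h)$ is the centralizer of the torus $\theta^\vee(\Bbbk^*)$,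 hence connected, and $N=\exp(\mathfrak g(1)\oplus\mathfrak g(2))$.

**Step 3: the symplectic form.** Write $[u,u']=\omega(u,u')z$ for $u,u'\in\mathfrak g(1)$. From
$$\omega(u,u')(z,e_{-\theta})=([u,u'],e_{-\theta})=(u,[u',e_{-\theta}])$$
and the bijectivity of $\operatorname{ad}e_{-\theta}:\mathfrak g(1)\to\mathfrak g(-1)$ ($\mathfrak{sl}_2$-theory), $\omega$ is nondegenerate. The symbol $\perp$ inside $\mathfrak g(1)$ refers to $\omega$.

**Step 4: $P$ has few characters.** We show $\operatorname{rk}X(P)\le1$. The space $\mathfrak p/[\mathfrak p,\mathfrak p]$ has dimension at most $1$: we have $\mathfrak g(1),\mathfrak g(2)\subset[h,\mathfrak p]$, $\mathfrak f=[\mathfrak f,\mathfrak f]$, $M\otimes O(0)=[\mathfrak f,M\otimes O(0)]$, and $\mathfrak r(0)=\mathfrak{sl}_2\oplus\Bbbk h$. Characters of $P$ restrict injectively to a maximal torus $T$, and $X(T)\otimes\Bbbk=\operatorname{Lie}(T)^*$. So characters of $P$ that are independent over $\mathbb Z$ have $\Bbbk$-independent differentials on $\operatorname{Lie}(T)$, and these are restrictions of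 elements of $(\mathfrak p/[\mathfrak p,\mathfrak p])^*$.

## 5. A curve that meets the open orbit and the boundary divisor

By Lemma 1 a central $F$ is determined by its value at one point of a dense $P$-orbit. We exhibit such an orbit and decide when a value at a point of it extends to all of $\mathfrak p^{\sf nil}$; a one-parameter test suffices.

**Step 1: the curve.** For $\tau\in\Bbbk$ and $s\in\Bbbk^*$ put
$$v_\tau=e_{\beta+2\alpha}+\tau e_\beta\in\mathfrak r(1),\qquad\chi(s)=\alpha^\vee(s)^{-1}\theta^\vee(s)\in L.$$
From $\langle\beta,\alpha^\vee\rangle=-3$, $\langle\beta+2\alpha,\alpha^\vee\rangle=1$, $\langle\theta,\alpha^\vee\rangle=0$ we get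
$$\chi(s)v_\tau=v_{s^4\tau},\quad\chi(s)z=s^2z,\quad\chi(s)|_{\mathfrak f}=\mathrm{id},\quad\chi(s)w_{\pm\alpha}=s^{\mp2}w_{\pm\alpha}.\tag{2}$$

**Step 2: the action of $v_\tau$ on $O(0)$.** The root vector $e_{\beta+2\alpha}$ kills $w_\alpha$, because $\beta+3\alpha$ is not a weight of $O$. It maps $w_0$ and $w_{-\alpha}$ to nonzero multiples of $w_{\beta+2\alpha}$ and $w_{\beta+\alpha}$: the $(\beta+2\alpha)$-strings through $0$ and $-\alpha$ have lengths $3$ and $2$ with simple weights, so they are irreducible $\mathfrak{sl}_2$-modules. Likewise $e_\beta$ kills $w_0$ and $w_{-\alpha}$ and maps $w_\alpha$ to a nonzero multiple of $w_{\beta+\alpha}$. So $v_\tau:O(0)\to O(1)$ has kernel $\Bbbk q_\tau$, where $q_\tau=w_\alpha-\kappa\tau w_{-\alpha}$ with a fixed $\kappa\ne0$. By (2),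
$$\chi(s)q_\tau=s^{-2}q_{s^4\tau},\qquad(q_1,q_1)=-2\kappa(w_\alpha,w_{-\alpha})\ne0.\tag{3}$$

**Step 3: stabilizers.** Let $x=t+ae_\alpha+be_{-\alpha}\in\mathfrak r(0)$ satisfy $[x,v_\tau]=0$. The coefficient at $e_{\beta+3\alpha}$ gives $a=0$. Then the one at $e_{\beta+\alpha}$ gives $b=0$ (note that $\beta-\alpha$ is not a root). Then $(\beta+2\alpha)(t)=0=\tau\beta(t)$. So $\mathfrak r(0)_{v_\tau}=0$ for $\tau\neq0$, and $\dim\mathfrak r(0)_{v_0}=1$. The three parts of $\mathfrak g(0)=\mathfrak f\oplus\mathfrak r(0)\oplus M\otimes O(0)$ are sent by $\operatorname{ad}v_\tau$ to $0$, $\mathfrak r(1)$ and $M\otimes O(1)$. Hence for $\tau\ne0$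
$$\mathfrak g(0)_{v_\tau}=\mathfrak f\oplus M\otimes q_\tau,\qquad\mathfrak p_{v_\tau}=\mathfrak g(0)_{v_\tau}\oplus v_\tau^\perp\oplus\Bbbk z,\tag{4}$$
of dimension $78+55+1=134$, while $\dim\mathfrak p_{v_0}=135$. As $\dim\mathfrak p=191$ and $\dim\mathfrak p^{\sf nil}=57=191-134$, the orbit $\Omega:=Pv_1$ is open in $\mathfrak p^{\sf nil}$. By (2) it contains all $v_\tau$ with $\tau\ne0$. Moreover $\dim Pv_0=56$.

**Lemma 3.** $\overline{Pv_0}$ is the only prime divisor of $\mathfrak p^{\sf nil}$ contained in $\mathfrak p^{\sf nil}\setminus\Omega$.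

*Proof.* It is an irreducible hypersurface in the closed set $\mathfrak p^{\sf nil}\setminus\Omega$. Any prime divisor in this set is one of its components, so it is stable under the connected group $P$, and its equation is a $P$-semi-invariant. If there were two, with equations $\varphi_1,\varphi_2$, their weights would be linearly dependent because $\operatorname{rk}X(P)\le1$. So $\varphi_1^a\varphi_2^b$ would be $P$-invariant for some $(a,b)\ne(0,0)$, hence constant because of the open orbit. This contradicts unique factorization. $\square$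

**Lemma 4.** Let $H\in\mathcal S(\mathfrak p_{v_1})^{P_{v_1}}$ and $H_\tau=\chi(s)H$ for $s^4=\tau\neq0$. Then $H_\tau$ depends only on $\tau$ and lies in $\mathcal S(\mathfrak p)[\tau^{\pm1}]$. There is $F\in\mathcal Z_0$ with $F(v_1)=H$ (necessarily unique) if and only if $H_\tau\in\mathcal S(\mathfrak p)[\tau]$.

*Proof.* In characteristic $0$ we have $\Omega\cong P/P_{v_1}$, so $F(gv_1):=gH$ is a well-defined regular equivariant map from $\Omega$ to a finite-dimensional subspace of $\mathcal S(\mathfrak p)$, with $F(w)\in\mathcal S(\mathfrak p_w)$. Since $v_\tau=\chi(s)v_1$, we have $F(v_\tau)=H_\tau$, which gives the first claim. Uniqueness holds because $\Omega$ is dense. If $F$ is polynomial on $\mathfrak p^{\sf nil}$, then $F(v_\tau)$ is polynomial in $\tau$.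

Conversely, let $H_\tau$ be polynomial in $\tau$. Consider $\Phi:P\times\mathbb A^1\to\mathfrak p^{\sf nil}$, $(g,\tau)\mapsto gv_\tau$. On $\tau\ne0$ the pullback $\Phi^*F$ is $g\cdot H_\tau$, which extends to a regular map on $P\times\mathbb A^1$. By Lemma 3 the only possible pole of $F$ is along $D=\overline{Pv_0}=\{\varphi=0\}$, with $\varphi$ prime. If there is a pole, some coordinate of $F$ equals $a/\varphi^m$ with $m>0$, $a$ a polynomial and $\varphi\nmid a$. Then $\Phi^*a=\Phi^*(\varphi)^m\cdot(\text{regular})$ on $P\times\mathbb A^1$. At $\tau=0$ we have $\Phi^*(\varphi)(g,0)=\varphi(gv_0)=0$, so $a$ vanishes on $Pv_0$, hence on $D$, and $\varphi\mid a$: a contradiction. So $F$ is polynomial, it is equivariant, and $F(w)\in\mathcal S(\mathfrak p_w)$ on the dense set $\Omega$. By Lemma 1, $F\in\mathcal Z_0$. $\square$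

So $F\mapsto F(v_1)$ identifies $\mathcal Z_0$ with a subring of $\mathcal S(\mathfrak p_{v_1})^{P_{v_1}}$. Since $F(sv_1)=F(\theta^\vee(s)v_1)=\theta^\vee(s)F(v_1)$, the bidegree of $F$ is (degree, $h$-weight) of $F(v_1)$. From now on $v:=v_1$.

## 6. The pair $E_6\supset F_4$ inside the stabilizer

We identify $\mathfrak g(0)_v=\mathfrak f\oplus M\otimes q_1$, collect facts about its invariants, and describe $\mathfrak g(1)$ as a module over it.

**Step 1: the commuting $\mathfrak{sl}_3$.** Let $\mathfrak k=\mathfrak r_{q_1}$. The stabilizer in $G_2$ of a non-isotropic vector of $O$ is $\mathfrak{sl}_3$, with $O|_{\mathfrak k}=\Bbbk q_1\oplus3\oplus3^*$ and $\mathfrak r|_{\mathfrak k}=\mathfrak k\oplus3\oplus3^*$. (For the vector $w_0$ this $\mathfrak{sl}_3$ is spanned by $\mathfrak t_{\mathfrak r}$ and the long root vectors, which kill $w_0$ because long roots are not weights of $O$.) Clearly $z,h,e_{-\theta},v\in\mathfrak k$, as $O(\pm2)=0$ and $vq_1=0$. Since $\mathfrak r^{\mathfrak k}=0$ and $O^{\mathfrak k}=\Bbbk q_1$,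
$$\mathfrak s:=\mathfrak z_{\mathfrak g}(\mathfrak k)=\mathfrak f\oplus M\otimes q_1=\mathfrak g(0)_v .$$
Let $\sigma$ be $\mathrm{id}$ on $\mathfrak f$ and $-1$ on $M\otimes q_1$; by (1) it is an involution of $\mathfrak s$.

**Step 2: $\mathfrak s$ is simple of type $E_6$.** It is reductive, being the centralizer of a semisimple subalgebra, and $\dim\mathfrak s=78$. Its center is $\sigma$-stable, so it is the sum of its intersections with $\mathfrak f$ and $M\otimes q_1$; these are $0$ because $\mathfrak f$ is simple and $M^{\mathfrak f}=0$. So $\mathfrak s$ is semisimple. Let $I\ne0$ be a $\sigma$-stable ideal with $I\cap\mathfrak f=0$. Then $I\subset M\otimes q_1$, so $I=M\otimes q_1$ by irreducibility, and $[I,I]\subset I\cap\mathfrak f=0$, which is impossible. So every nonzero $\sigma$-stable ideal meets, hence contains, the simple algebra $\mathfrak f$. Therefore $\sigma$ has only one orbit on the set of simple ideals: either $\mathfrak s$ is simple, or it is a sum of two simple ideals swapped by $\sigma$, with diagonal $\mathfrak f$. The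 latter has dimension $104$. The simple algebras of dimension $78$ are $B_6,C_6,E_6$. In the first two cases $\mathfrak f=F_4$ would act nontrivially on a space of dimension $13$ or $12$, but $F_4$ has no nontrivial module of dimension at most $13$. So $\mathfrak s=E_6$.

By Cartan's classification, the involutions of $E_6$ with fixed algebra $F_4$ form one conjugacy class. So $(\mathfrak s,\mathfrak f)$ is the standard pair $\mathfrak s=\operatorname{Der}\mathbb J\oplus L_{\mathbb J_0}$ acting on $\mathbb J$ (Chevalley–Schafer), where $L_x$ is multiplication by $x$. We write $M$ for $M\otimes q_1\subset\mathfrak s$; it corresponds to $L_{\mathbb J_0}$. Identify $\mathfrak s^*\cong\mathfrak s$ by the Killing form. It is $\sigma$-invariant, so $\mathrm{Ann}(\mathfrak f)=M$. Elements of $\mathcal S(\mathfrak s)$ are thus polynomials on $\mathfrak s$, and the linear functions in $\mathfrak f\subset\mathcal S(\mathfrak s)$ vanish exactly on $M$. Put $R=\mathcal S(\mathfrak s)^{\mathfrak s}$.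

**Step 3: four facts about $(\mathfrak s,\mathfrak f)$.**

**(F1)** Let $\mathfrak a=\{L_{\mathrm{diag}(u)}:u_1+u_2+u_3=0\}\subset M$ and $\mathfrak c=\mathfrak z_{\mathfrak f}(\mathfrak a)$. For a derivation $D$ we have $[D,L_x]=L_{Dx}$, so $D$ commutes with $L_x$ iff $Dx=0$. If $x=\mathrm{diag}(u)$ with distinct $u_i$, then $D$ kills all polynomials in $x$, hence the three diagonal idempotents. Such derivations form $\mathfrak{so}_8$, acting on the three off-diagonal Peirce spaces by its three $8$-dimensional irreducible modules (standard). So $\mathfrak c=\mathfrak z_{\mathfrak f}(L_{\mathrm{diag}(u)})=\mathfrak{so}_8$ and $M=\mathfrak a\oplus8\oplus8'\oplus8''$. The map $\mathfrak f\to M$, $D\mapsto[D,L_{\mathrm{diag}(u)}]$, has kernel $\mathfrak c$ and rank $52-28=24$. Its image is orthogonal to $\mathfrak a$, by invariance of the form and $[\mathfrak a,\mathfrak a]=0$. The form on $M$ is nondegenerate, so $\mathfrak a^\perp\cap M$ has dimension $24$; it contains $8\oplus8'\oplus8''$, since these modules are orthogonal to the trivial module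 $\mathfrak a$. So the image equals $8\oplus8'\oplus8''$. Consequently
$$\mathfrak f=\mathfrak c\oplus8\oplus8'\oplus8'',\qquad\mathfrak s^{\mathfrak c}=\mathfrak a,\qquad[\mathfrak f,L_{\mathrm{diag}(u)}]+\mathfrak a=M$$
(the first as $\mathfrak c$-modules). Let $K$ be the connected group of $\mathfrak f$. By the last equality the map $K\times\mathfrak a\to M$ is dominant, so $K\mathfrak a$ contains a dense open subset of $M$. Finally, for a Cartan subalgebra $\mathfrak t_{\mathfrak c}$ of $\mathfrak c$, the space $\mathfrak a\oplus\mathfrak t_{\mathfrak c}$ is a Cartan subalgebra of $\mathfrak s$: it is commutative, consists of semisimple elements ($\mathfrak a$ is diagonal on $\mathbb J$), and has dimension $2+4=6$.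

**(F2)** $2L_{\mathrm{diag}(u)}$ with $\sum u_i=0$ acts on $\mathbb J$ with eigenvalues $2u_i$ (once each, on the idempotents) and $u_j+u_k=-u_i$ ($8$ times each, on the Peirce spaces), $i=1,2,3$.

**(F3)** The degrees of the basic invariants of $R$ are $2,5,6,8,9,12$.

**(F4)** For homogeneous $F\in R$ of degree $d$, $\sigma F=(-1)^dF$. Indeed, on $\mathfrak a\oplus\mathfrak t_{\mathfrak c}$ the involution $\sigma$ is $(-1,+1)$. The map $(+1,-1)$ is induced by an inner automorphism of $\mathfrak s$, because $-1\in W(D_4)$ and $\mathfrak c$ centralizes $\mathfrak a$; it fixes $F$. So $\sigma$ acts on $F|_{\mathfrak a\oplus\mathfrak t_{\mathfrak c}}$ as $-1$ does. As $\sigma F\in R$, Chevalley's restriction theorem gives the claim.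

**Step 4: the rest of $\mathfrak g$.** By Step 1, as a $\mathfrak k\oplus\mathfrak s$-module
$$\mathfrak g=\mathfrak k\oplus\mathfrak s\oplus3\otimes J\oplus3^*\otimes J',\qquad J|_{\mathfrak f}\cong J'|_{\mathfrak f}\cong\Bbbk\oplus M,\qquad J'\cong J^*,$$
the last by the Killing form of $\mathfrak g$. Nontrivial $E_6$-modules have dimension at least $27$, so $J$ is one of the two irreducible $27$-dimensional modules. Hence $J\not\cong J^*$, outer automorphisms of $\mathfrak s$ interchange the two, and $\mathfrak z_{\mathfrak g}(\mathfrak s)=\mathfrak k$.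

**Step 5: $\mathfrak g(1)$ and the position of $v$.** As $\mathfrak k(4)=0$, the triple $(z,h,e_{-\theta})$ in $\mathfrak k=\mathfrak{sl}_3$ is not principal, hence minimal: $h=\mathrm{diag}(1,0,-1)$, $z=E_{13}$. So $\mathfrak k(0)=\Bbbk h\oplus\Bbbk\mathsf d$, where $\mathsf d=\mathrm{diag}(1,-2,1)$ spans the centralizer of the triple in $\mathfrak k$. Moreover $\mathfrak k(1)=\langle n_1,n_2\rangle$ with $n_1=E_{12}$, $n_2=E_{23}$ and
$$[\mathsf d,n_1]=3n_1,\qquad[\mathsf d,n_2]=-3n_2,\qquad[n_1,n_2]=z .$$
(This is the $\mathfrak{sl}_3$ of Section 1.) On $3$ and on $3^*$ the eigenvalue $1$ of $h$ is simple, so $\mathfrak g(1)=\mathfrak k(1)\oplus E$ with $E\cong J\oplus J'$ over $\mathfrak s$. The form $\omega$ is $\mathfrak s$-invariant, because $[\mathfrak s,z]=0$. As $\mathfrak k(1)$ is a trivial $\mathfrak s$-module and $E$ has no trivial constituents, $\mathfrak k(1)\perp E$. So $\omega|_E$ and $\omega|_{\mathfrak k(1)}$ are nondegenerate, and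
$$v^\perp=\Bbbk v\oplus E,\qquad\mathfrak p_v=\mathfrak s\oplus E\oplus\Bbbk v\oplus\Bbbk z.\tag{5}$$
Write $v=x_1n_1+x_2n_2$. Then $x_1x_2\ne0$: otherwise $3h-\mathsf d$ (if $x_2=0$) or $3h+\mathsf d$ (if $x_1=0$) kills $v$, contradicting $\mathfrak g(0)_v=\mathfrak s$ and $\mathfrak s\cap\mathfrak k=0$.

## 7. The automorphisms of $E_6$ induced by $L_v$

Lemma 4 needs invariants of the whole group $P_v$, not only of its identity component. So we must know how the components of $L_v$ act.

**Lemma 5.** Let $g\in L_v$ and $gz=cz$. Either $c=1$ and $g|_{\mathfrak s}$ is inner, or $c=-1$ and $g|_{\mathfrak s}=\text{inner}\circ\sigma$. The second case occurs.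

*Proof.* The element $g$ fixes $h$, so it preserves the grading, the lines $\Bbbk z$ and $\Bbbk e_{-\theta}$, the algebra $\mathfrak s=\mathfrak g(0)_v$, the algebra $\mathfrak k=\mathfrak z_{\mathfrak g}(\mathfrak s)$, and the line $\Bbbk\mathsf d$. The eigenvalues of $\mathsf d$ on $\mathfrak k(1)$ are $\pm3$, so $g\mathsf d=\pm\mathsf d$.

Suppose $g\mathsf d=\mathsf d$. Then $g$ preserves the lines $\Bbbk n_1,\Bbbk n_2$ and fixes $v=x_1n_1+x_2n_2$ with $x_1x_2\ne0$. So it fixes $n_1,n_2$, then $z=[n_1,n_2]$, so that $c=1$, and then $e_{-\theta}$, because it fixes $h=[z,e_{-\theta}]$. The elements $n_1,n_2,e_{-\theta}$ generate $\mathfrak k$ (for instance $[E_{31},E_{12}]=E_{32}$ and $[E_{31},E_{23}]=-E_{21}$), so $g$ fixes $\mathfrak k$ pointwise. Hence $g$ acts on $3\otimes J$ as $1\otimes g_J$ with $g_J(xj)=(gx)g_J(j)$ for $x\in\mathfrak s$. So twisting $J$ by $g|_{\mathfrak s}$ gives a module isomorphic to $J$, and $g|_{\mathfrak s}$ is inner, since outer automorphisms interchange $J$ and $J^*\not\cong J$.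

Suppose $g\mathsf d=-\mathsf d$. Then $g$ swaps the lines $\Bbbk n_1,\Bbbk n_2$, and $gv=v$ forces $gn_1=\frac{x_2}{x_1}n_2$, $gn_2=\frac{x_1}{x_2}n_1$. So $gz=[n_2,n_1]=-z$ and $c=-1$. In the module $3$ the spectra $\{1,-2,1\}$ of $\mathsf d$ and $\{-1,2,-1\}$ of $-\mathsf d$ differ, so $g|_{\mathfrak k}$ is outer. Hence $g$ interchanges the $3$- and $3^*$-isotypic parts of $\mathfrak g$, and $g|_{\mathfrak s}$ interchanges the classes of $J$ and $J'$, i.e. it is outer. The involution $\sigma$ is outer too, because an inner one would have a fixed algebra of rank $6$, while $\operatorname{rk}F_4=4$. As $|\mathrm{Out}(E_6)|=2$, $g|_{\mathfrak s}=\text{inner}\circ\sigma$.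

The second case occurs: by (2), $\chi(\sqrt{-1})v=v$ and $\chi(\sqrt{-1})z=-z$. $\square$

## 8. Decoupling $E_6$ from the Heisenberg variables

In Section 1 we replaced a variable by $F_1$ in order to simplify the brackets after inverting $z$. Here we correct each $x\in\mathfrak s$ by a quadratic term so that it commutes with $\mathfrak g(1)$.

**Step 1: the correction.** For $x\in\mathfrak g(0)$ with $[x,z]=0$ the operator $\operatorname{ad}x$ preserves $\omega$ on $\mathfrak g(1)$. Since $\{u,u'\}=\omega(u,u')z$, the map $a\mapsto z^{-1}\{a,\cdot\}$ is an isomorphism $S^2(\mathfrak g(1))\cong\mathfrak{sp}(\mathfrak g(1))$. So there is a unique $\mu(x)\in S^2(\mathfrak g(1))$ with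
$$\{\mu(x),u\}=z[x,u]\quad(u\in\mathfrak g(1)).$$
Put $\tilde x=zx-\mu(x)$. As $[z,u]=0$,
$$\{\tilde x,u\}=0\quad(u\in\mathfrak g(1)).\tag{6}$$
For instance, for $\mathfrak{sl}_3$ with $\mathfrak g(1)=\langle n_1,n_2\rangle$ and $x=\mathsf d$ we have $\{n_1n_2,n_1\}=-zn_1$ and $\{n_1n_2,n_2\}=zn_2$, so $\mu(\mathsf d)=-3n_1n_2$ and $\tilde{\mathsf d}=z\mathsf d+3n_1n_2$.

**Step 2: equivariance.** Let $x,x'\in\mathfrak g(0)$ commute with $z$. By the Jacobi identity
$$\{\{x,\mu(x')\},u\}=\{x,z[x',u]\}-z[x',[x,u]]=z[[x,x'],u],$$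
so $\{x,\mu(x')\}=\mu([x,x'])$ by uniqueness, and $\{x,\tilde x'\}=\widetilde{[x,x']}$. If $g\in L$ and $gz=cz$, apply $g$ to $\{\mu(x),u\}=z[x,u]$: we get $\{g\mu(x),gu\}=cz[gx,gu]$. Hence
$$g\mu(x)=c\,\mu(gx),\qquad g\tilde x=cz\,gx-c\,\mu(gx)=c\,\widetilde{gx}.\tag{7}$$

**Step 3: restriction to $\mathfrak s$.** For $x\in\mathfrak s$ we have $[x,\mathfrak k(1)]=0$, so $\mu(x)$ Poisson commutes with $\mathfrak k(1)$; since $\mathfrak k(1)\perp E$ and both are nondegenerate, $\mu(x)\in S^2(E)$. So $\tilde x\in\mathcal S(\mathfrak p_v)$. Let $F\mapsto\tilde F$ be the algebra homomorphism $\mathcal S(\mathfrak s)\to\mathcal S(\mathfrak p_v)$ with $x\mapsto\tilde x$, and let $\tilde R$ be the image of $R$.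

**Lemma 6.** $\mathcal S(\mathfrak p_v)^{P_v}=\tilde R[v,z^{\pm2}]\cap\mathcal S(\mathfrak p_v)$, where $\tilde R\cong R$ and $v,z$ are algebraically independent over $\tilde R$.

*Proof.* In $\mathfrak p_v=\mathfrak s\oplus E\oplus\Bbbk v\oplus\Bbbk z$ the elements $v,z$ are central. Let $x_i$ be a basis of $\mathfrak s$. As $x_i=z^{-1}(\tilde x_i+\mu(x_i))$, the ring $\mathcal S(\mathfrak p_v)[z^{-1}]$ is freely generated over $\Bbbk[z^{\pm1}]$ by $v$, a basis of $E$, and the $\tilde x_i$. For $u\in E$ the derivation $\{u,\cdot\}$ kills $z$, $v$ and the $\tilde x_i$, and sends $u'\in E$ to $\omega(u,u')z$. As $\omega|_E$ is nondegenerate, commuting with $E$ means not involving the $E$-variables. What remains is $\Bbbk[\tilde x_i][v,z^{\pm1}]$ with $\{x,\tilde x'\}=\widetilde{[x,x']}$ for $x,x'\in\mathfrak s$. So commuting with $\mathfrak s$ then means lying in $\tilde R[v,z^{\pm1}]$. Freeness gives $\tilde R\cong R$ and the independence.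

This settles invariance under the identity component of $P_v$. Now let $g\in L$, $u\in\mathfrak g(1)$, $a\in\Bbbk$. Since $g\exp(u+az)v=gv+\omega(u,v)gz$, this element fixes $v$ iff $gv=v$ and $u\in v^\perp$. So $P_v=L_v\ltimes\exp(v^\perp\oplus\Bbbk z)$. The second factor is connected, so only $L_v$ remains. By (7), $g\in L_v$ maps $\tilde F$ ($F\in R$ of degree $d$) to $c^d\,\widetilde{gF}$. If $c=1$, then $g|_{\mathfrak s}$ is inner by Lemma 5 and $gF=F$. If $c=-1$, then $gF=\sigma F=(-1)^dF$ by Lemma 5 and (F4), and the result is $(-1)^d(-1)^d\tilde F=\tilde F$. So $L_v$ fixes $\tilde R$ and $v$, and acts on $z$ by $c=\pm1$, with $c=-1$ occurring. Exactly the even powers of $z$ survive. $\square$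

Write $y=z^2$. The pairs (degree, $h$-weight), i.e. the bidegrees, are
$$v:(1,1),\qquad y:(2,4),\qquad\tilde F:(2d,2d)\ \text{ for }F\in R\text{ of degree }d.\tag{8}$$
So $\tilde R[v]y^n$ is the part with $n=\frac12(V\text{-degree}-\mathfrak p\text{-degree})$. Let $\mathcal Z_0^{(n)}$ be the corresponding part of $\mathcal Z_0$.

## 9. Negative powers of $y$ and vanishing along $M$

By Lemmas 4 and 6, $\mathcal Z_0\subset\tilde R[v,y^{\pm1}]$, and we must decide which elements $y^nH$ with $H\in\tilde R[v]$ are regular both in $z$ (they must lie in $\mathcal S(\mathfrak p_v)$) and in $\tau$ (Lemma 4). Both conditions turn out to be controlled by one filtration.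

**Definition.** $R_{\ge k}=R\cap\mathfrak f^k\mathcal S(\mathfrak s)$: the invariants vanishing to order at least $k$ along $M$.

A small example of such a filtration, for another pair: let $\mathfrak s=\mathfrak{sl}_2\oplus\mathfrak{sl}_2$ with $\mathfrak f$ the diagonal and $M=\{(X,-X)\}$. Then $R=\Bbbk[Q_1,Q_2]$ with $Q_1=\operatorname{tr}X^2$, $Q_2=\operatorname{tr}Y^2$, and $Q_1-Q_2=\operatorname{tr}(X+Y)(X-Y)$ vanishes to order exactly $1$ along $M$. For $E_6\supset F_4$ odd orders do not occur, as we now see.

**Step 1: parity.** For $F\in R$ homogeneous of degree $d$ write $F=\sum_bF^{[b]}$ with $F^{[b]}\in S^{d-b}(\mathfrak f)\otimes S^b(M)$. By (F4), $\sum_b(-1)^bF^{[b]}=(-1)^dF$, so $F^{[b]}\ne0$ implies $b\equiv d\pmod 2$. Such an $F$ lies in $R_{\ge k}$ iff $F^{[b]}=0$ for all $b>d-k$. Hence $R_{\ge2k-1}=R_{\ge2k}$.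

**Lemma 7.** If $F\in R_{\ge k}$, then $z^k$ divides $\tilde F$.

*Proof.* Let $\mu^*:E^*\to\mathfrak s^*\cong\mathfrak s$, $\mu^*(\xi)(x)=\mu(x)(\xi)$, a quadratic map. The connected group $S$ of $\mathfrak s$ fixes $h$ and $z$, since $\mathfrak s$ centralizes $\mathfrak k$. By (7) with $c=1$, $\mu^*$ is $S$-equivariant. The point is to show that $\mu^*$ takes values in $C:=\overline{S\cdot M}$. We have $E^*\cong E\cong J\oplus J'$ as $\mathfrak s$-modules.

Let $0\ne\mathbf1\in J$ be $\mathfrak f$-fixed. If $M\cdot\mathbf1=0$, then $\mathfrak s\mathbf1=0$, which is impossible as $J$ is irreducible and nontrivial. So $M\cdot\mathbf1$ is an $\mathfrak f$-submodule isomorphic to $M$, and $\Bbbk\mathbf1+\mathfrak s\mathbf1=J$ for dimension reasons. Hence $\Bbbk^*S\mathbf1$ is dense in $J$. The group $K$ of $\mathfrak f$ fixes $\mathbf1$. By (F1) there is a dense open $U\subset J'\cong\Bbbk\oplus M$ all of whose elements are $K$-conjugate to elements of $\Bbbk\oplus\mathfrak a$, which are $\mathfrak c$-fixed. Consider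
$$\{(ag\mathbf1,gu):a\in\Bbbk^*,\ g\in S,\ u\in U\}\subset J\oplus J'.$$
Over each point $ag\mathbf1$ of the dense set $\Bbbk^*S\mathbf1$ its fiber contains the dense subset $gU$ of $J'$; so a closed set containing it contains $\Bbbk^*S\mathbf1\times J'$, and the set is dense in $J\oplus J'$. If $u=\ell u_0$ with $\ell\in K$ and $u_0$ fixed by $\mathfrak c$, then $(ag\mathbf1,gu)=g\ell\,(a\mathbf1,u_0)$ is fixed by $g\ell\mathfrak c$. So for $\xi$ in a dense subset of $E^*$ there is $g'\in S$ such that $\xi$ is fixed by $g'\mathfrak c$. By equivariance $\mu^*(\xi)\in\mathfrak s^{g'\mathfrak c}=g'\mathfrak a\subset S\cdot M$. Hence $\mu^*(E^*)\subset C$, and $C=-C$.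

Now $F\in\mathfrak f^k\mathcal S(\mathfrak s)$ vanishes to order at least $k$ at all points of $M$. Since $F$ is invariant and the condition (vanishing of all partial derivatives of order less than $k$) is closed, it does so at all points of $C$. The value of $\tilde F$ at $(\eta,\xi,\zeta)\in\mathfrak s^*\times E^*\times\Bbbk$ is $F(\zeta\eta-\mu^*(\xi))$. Expanding at $-\mu^*(\xi)\in C$ shows that all coefficients of $\zeta^j$ with $j<k$ vanish. So $z^k\mid\tilde F$. $\square$

**Proposition 8.** Let $H=\sum_iv^i\tilde F_i$ with $F_i\in R$. For $n\ge0$, $y^nH\in\mathcal Z_0$. For $k>0$: $y^{-k}H\in\mathcal Z_0$ if and only if all $F_i\in R_{\ge2k}$. Consequently, identifying $\tilde R=R$,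
$$\mathcal Z_0=\Big(\bigoplus_{n\in\mathbb Z}R_{\ge-2n}\,y^n\Big)[v].$$

*Proof.* Since $\mathcal Z_0$ is bigraded and $R_{\ge2k}$ is a homogeneous ideal of $R$, we may assume $H$ bihomogeneous. Then $F_i$ is homogeneous of degree $d_i$ with $i+2d_i$ constant, so the $d_i$ are distinct.

*How $\chi(s)$ acts.* We have $[M\otimes O(0),z]=0$ because $O(2)=0$; so $\widetilde{m\otimes q}$ is defined for all $q\in O(0)$. Let $s^4=\tau$. By (2), (3) and (7) with $c=s^2$,
$$\chi(s)y=\tau y,\quad\chi(s)v=v_\tau,\quad\chi(s)\tilde x=s^2\tilde x\ (x\in\mathfrak f),\quad\chi(s)\widetilde{m\otimes q_1}=s^2s^{-2}\,\widetilde{m\otimes q_\tau}.$$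
Hence, for $F\in R$ homogeneous of degree $d$,
$$\chi(s)\tilde F=F^\wedge_\tau:=\sum_b\tau^{(d-b)/2}F^{[b]}\big(\tilde{\mathfrak f},\widetilde{M\otimes q_\tau}\big),\qquad(y^nH)_\tau=\tau^nz^{2n}\sum_iv_\tau^i(F_i)^\wedge_\tau,\tag{9}$$
where the $(d-b)/2$ are non-negative integers by Step 1.

*The case $n\ge0$.* Then (9) is polynomial in $\tau$, $y^nH\in\mathcal S(\mathfrak p_v)^{P_v}$ by Lemma 6, and Lemma 4 applies.

*The case $n=-k<0$ with all $F_i\in R_{\ge2k}$.* Only $b\le d_i-2k$ occur, so $\tau^k\mid(F_i)^\wedge_\tau$. By Lemma 7, $z^{2k}\mid\tilde F_i$. Applying $\chi(s)$, we see that $z^{2k}$ divides $(F_i)^\wedge_\tau$ for every $\tau\ne0$, hence in $\mathcal S(\mathfrak p)[\tau]$: a coefficient, polynomial in $\tau$, of a monomial not divisible by $z^{2k}$ vanishes for all $\tau\neq0$. As $\tau$ and $z$ are coprime primes of $\mathcal S(\mathfrak p)[\tau]$, (9) lies in $\mathcal S(\mathfrak p)[\tau]$. Also $y^{-k}H\in\tilde R[v,z^{\pm2}]\cap\mathcal S(\mathfrak p_v)=\mathcal S(\mathfrak p_v)^{P_v}$, and Lemma 4 applies.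

*The converse.* Let $y^{-k}H\in\mathcal Z_0$. By Lemma 4 and (9), $\tau^k$ divides $\sum_iv_\tau^i(F_i)^\wedge_\tau$ in $\mathcal S(\mathfrak p)[\tau]$. Terms with $F_i\in R_{\ge2k}$ are divisible by $\tau^k$; drop them. Suppose some remain, and take the one with the largest $d:=d_i$. In $\tilde x=zx-\mu(x)$ the first term has degree $1$ in $\mathfrak g(0)$ and the second degree $0$, since $\mu(x)\in S^2(\mathfrak g(1))$. So the component of degree $d$ in $\mathfrak g(0)$ of the remaining sum is
$$v_\tau^i\,z^d\sum_b\tau^{(d-b)/2}F_i^{[b]}(\mathfrak f,M\otimes q_\tau),$$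
and it is divisible by $\tau^k$. The prime $\tau$ divides neither $z$ nor $v_\tau$ (as $v_0\ne0$), so $\tau^k$ divides the sum over $b$. Now $q_\tau,w_0,w_{-\alpha}$ is a $\Bbbk[\tau]$-basis of $O(0)\otimes\Bbbk[\tau]$. So the $F_i^{[b]}(\mathfrak f,M\otimes q_\tau)$ are polynomials with constant coefficients in part of a free set of variables over $\Bbbk[\tau]$, and different $b$ give different multidegrees. Hence $(d-b)/2\ge k$ whenever $F_i^{[b]}\neq0$, i.e. $F_i\in R_{\ge2k}$, a contradiction.

*The formula.* By Lemma 6 an element of $\mathcal Z_0$ is $\sum_ny^nH_n$ with $H_n\in\tilde R[v]$, and each $y^nH_n$ lies in $\mathcal Z_0$ because $\mathcal Z_0$ is graded by $n$. $\square$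

**Where the highest components stop.** The element $y\in\mathcal Z_0$ has bidegree $(2,4)$ and total degree $6$. The basic invariants of $E_8$ have degrees $2,8,12,14,18,20,24,30$. So the invariants of degrees $2,4,6$ in $\mathcal S(\mathfrak g)^{\mathfrak g}$ are the multiples of $Q,Q^2,Q^3$, where $Q$ is the quadratic invariant. Since the invariant form pairs $\mathfrak p^{\sf nil}$ with $\mathfrak p^{\sf nil}_-$ and vanishes on $\mathfrak p_-^{\sf nil}$, the component $Q^\bullet$ has bidegree $(1,1)$. So in total degree $6$ the algebra generated by all highest components of homogeneous invariants is $\Bbbk(Q^\bullet)^3$, of bidegree $(3,3)$. It does not contain $y$.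

## 10. A non-normal subring of $\mathcal Z_0/(y)$

With the formula in hand, where should one look for an obstruction? Failure of normality or of unique factorization of $\mathcal Z_0$ would suffice, but Section 11 shows that $\mathcal Z_0$ is factorial, so these tests find nothing. The idea is to divide by $y$. If $\mathcal Z_0$ is polynomial, then $y$ is forced to be one of the variables, the quotient is again polynomial, and its part with $n=0$ is polynomial too. That part can be computed on the two-dimensional space $\mathfrak a$.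

**Step 1: the ring $A=R/R_{\ge2}$ is a domain that is not integrally closed.** By parity $R_{\ge2}=R_{\ge1}$. For $F\in R$: $F\in R_{\ge1}$ iff $F|_M=0$ iff $F|_{\mathfrak a}=0$, since $K\mathfrak a$ is dense in $M$ by (F1). So $A\cong R|_{\mathfrak a}\subset\Bbbk[\mathfrak a]$ is a domain. Let $e_2,e_3$ be the elementary symmetric functions of $u_1,u_2,u_3$; here $e_1=0$. The invariants $P_d(x)=\operatorname{tr}_{\mathbb J}x^d\in R$ satisfy, by (F2),
$$2^dP_d|_{\mathfrak a}=\big(2^d+8(-1)^d\big)\sum_iu_i^d.$$
Newton's recursion $p_k=-e_2p_{k-2}+e_3p_{k-3}$ for the power sums $p_k=\sum_iu_i^k$ gives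
$$p_2=-2e_2,\quad p_5=-5e_2e_3,\quad p_6=3e_3^2-2e_2^3,\quad p_9=3e_3^3-9e_2^3e_3,$$
and the factors $2^d+8(-1)^d$ for $d=2,5,6,9$ are $12,24,72,504$, all nonzero. So
$$e_2,\quad e_2e_3,\quad e_3^2,\quad e_3^3\ \in A.$$
But $e_3\notin A$, because by (F3) $R$ has no nonzero element of degree $3$. (The trace formula agrees: for $d=3$ the factor is $8-8=0$.) Now $e_3=(e_2e_3)/e_2\in\operatorname{Frac}A$, and $e_3$ is integral over $A$ since $e_3^2\in A$. So $A$ is not integrally closed. This is the phenomenon of the cusp $\Bbbk[t^2,t^3]$, where $t$ is missing.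

**Step 2: $y\notin\mathfrak m^2$, so $y$ would be a variable.** Let $\mathfrak m$ be the augmentation ideal of $\mathcal Z_0$. Consider a bihomogeneous element of $\mathcal Z_0$ of $\mathfrak p$-degree $\delta\in\{0,1\}$. Its $V$-degree is $\delta+2n\ge0$, so $n\ge0$, and it lies in $y^n\tilde R[v]$. By (8) the $\mathfrak p$-degree of $y^nv^i\tilde F$ is $2n+i+2\deg F$. So the element is a constant if $\delta=0$ and a multiple of $v$ if $\delta=1$. Therefore the part of $\mathfrak m^2$ of $\mathfrak p$-degree $2$ is $\Bbbk v^2$, of bidegree $(2,2)$, whereas $y$ has bidegree $(2,4)$. So $y\notin\mathfrak m^2$.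

Suppose now that $\mathcal Z_0$ is polynomial. Its transcendence degree is finite, so by Lemma 2 $y$ is one of a set of free bihomogeneous generators. Hence $\mathcal Z_0/(y)$ is a polynomial ring in bihomogeneous variables.

**Step 3: the part $n=0$ of the quotient.** By Proposition 8, $\mathcal Z_0^{(n)}=y\,\mathcal Z_0^{(n-1)}$ for $n\ge1$. So $\mathcal Z_0/(y)$ is graded by $n\le0$. All its variables have $n\le0$, so a monomial has $n=0$ only if all variables in it have $n=0$. Thus the subring of degree $n=0$ is a polynomial ring on the variables with $n=0$. This subring is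
$$\mathcal Z_0^{(0)}/y\,\mathcal Z_0^{(-1)}=R[v]/R_{\ge2}[v]=A[v].$$
So $A[v]$ is integrally closed. An element of $\operatorname{Frac}A$ integral over $A$ then lies in $A[v]\cap\operatorname{Frac}A=A$, so $A$ is integrally closed, contradicting Step 1. This proves Theorem A. $\blacksquare$

*Proof of the Corollary.* Write $\mathfrak g=\mathfrak g_1\oplus\mathfrak g_2$ with $\mathfrak g_1=E_8$, and $\mathfrak p=\mathfrak p_1\oplus\mathfrak p_2$. Then $\mathfrak q=\mathfrak q_1\oplus\mathfrak q_2$ and $\mathcal Z_0=A_1\otimes A_2$, where $A_i$ is the ring for $(\mathfrak g_i,\mathfrak p_i)$. Suppose this is polynomial; it is finitely generated, having finite transcendence degree. Then $A_1,A_2$ are finitely generated, being quotients of it by augmentation in the other factor. For a graded ring write $\operatorname{edim}=\dim\mathfrak m/\mathfrak m^2$; for a finitely generated graded domain with $\Bbbk$ in degree $0$ it is at least the dimension, and it is additive under tensor products. So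
$$\operatorname{edim}A_1+\operatorname{edim}A_2=\operatorname{edim}(A_1\otimes A_2)=\dim A_1+\dim A_2,$$
whence $\operatorname{edim}A_i=\dim A_i$ for both $i$. By graded Nakayama $A_i$ is a domain generated by $\dim A_i$ elements, i.e. it is polynomial. For $i=1$ this contradicts Theorem A. $\square$

## 11. Factoriality and ten generators

The formula in Theorem B is Proposition 8. The transcendence degree is that of $R[v,y^{\pm1}]$, namely $6+2=8$.

**Step 1: $y$ is prime.** The $\mathfrak f$-adic filtration of $\mathcal S(\mathfrak s)$ has a domain as associated graded ring (again a polynomial ring), and $R_{\ge2k}/R_{\ge2k+1}$ embeds in its $2k$-th component. As $R_{\ge2k+1}=R_{\ge2k+2}$,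
$$\mathcal Z_0/(y)=\Big(\bigoplus_{k\ge0}R_{\ge2k}/R_{\ge2k+2}\Big)[v]$$
is a domain.

**Step 2: $\mathcal Z_0$ is factorial.** Since $R,v,y\subset\mathcal Z_0$, we have $\mathcal Z_0[y^{-1}]=R[v,y^{\pm1}]$, which is factorial. The ring $\mathcal Z_0$ satisfies the ascending chain condition on principal ideals: it is a non-negatively graded domain with $\Bbbk$ in degree $0$, so along a chain $(a_1)\subset(a_2)\subset\cdots$ the top degrees of the $a_i$ decrease and stabilize, and from then on the quotients are nonzero constants. By Nagata's lemma, applied to the prime element $y$, $\mathcal Z_0$ is factorial.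

**Step 3: the ring $A$ exactly.** The group $F_4=\operatorname{Aut}\mathbb J$ is connected and contains the simultaneous permutations of rows and columns, so with (F1) $A\subset\Bbbk[\mathfrak a]^{S_3}=\Bbbk[e_2,e_3]$. By Step 1 of Section 10, $A$ contains every monomial $e_2^ie_3^j\ne e_3$ (if $j=1$, then $i\ge1$ and we use $e_2e_3$; if $j\ge2$, then $e_3^j$ is a product of factors $e_3^2,e_3^3$), and its part of degree $3$ is $0$. So $A$ is the span of these monomials. Among them exactly $e_2,e_2e_3,e_3^2,e_3^3$ (and not the constant $1$) fail to be products of two non-constant ones, so $\dim\mathfrak m_A/\mathfrak m_A^2=4$.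

**Step 4: counting.** If $\mathcal Z_0$ is not finitely generated there is nothing to prove. Otherwise any generating set has at least $\dim\mathfrak m/\mathfrak m^2$ elements (subtract constants and reduce modulo $\mathfrak m^2$), and a minimal bihomogeneous generating set has exactly that many. Consider such a minimal set. By Step 2 of Section 10, which proves $y\notin\mathfrak m^2$ without assuming polynomiality, it contains an element of bidegree $(2,4)$; the bidegree $(2,4)$ part of $\mathcal Z_0$ is $\Bbbk y$, so this element is a multiple of $y$. Since $\mathcal Z_0/(y)$ is graded by $n\le0$, the generators with $n=0$ generate $A[v]$, so there are at least $4+1=5$ of them. Finally $\dim\mathcal Z_0/(y)=7$ and $\dim A[v]=3$, and $\mathcal Z_0/(y)$ is generated over $A[v]$ by the generators with $n<0$; so there are at least $4$ of those. The total is at least $1+5+4=10$. This proves Theorem B. $\blacksquare$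

## 12. The same formula for $F_4$ and $E_7$

Tits' construction with the Jordan algebras of symmetric and of quaternionic Hermitian $3\times3$ matrices gives $\mathfrak g=\mathfrak f\oplus\mathfrak r\oplus M\otimes O$ with $(\mathfrak f,\dim M)=(\mathfrak{so}_3,5)$ for $F_4$ and $(\mathfrak{sp}_6,14)$ for $E_7$. (Check: $3+14+35=52$ and $21+14+98=133$.) We go through the inputs of Sections 4–9.

**Step 1: grading, curve, extension.** Sections 4 and 5 use only $\mathfrak r=G_2$, $O$, that $\mathfrak f$ is simple, and that $M$ is irreducible and nontrivial. With $m=\dim M$, the codimension of $\mathfrak p_{v_\tau}$ in $\mathfrak p$ for $\tau\ne0$ is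
$$\big(\dim\mathfrak f+4+3m+5+2m\big)-\big(\dim\mathfrak f+m+3+2m+1\big)=5+2m=\dim\mathfrak p^{\sf nil},$$
and for $\tau=0$ it is one less. So Lemmas 1–4 hold. As in Section 4, $\mathfrak p$ is the Heisenberg parabolic.

**Step 2: the algebra $\mathfrak s$ and the components.** The argument of Section 6 shows that $\mathfrak s$ is simple, of dimension $8$, respectively $35$ (not $2\dim\mathfrak f=6$, $42$). So $\mathfrak s=\mathfrak{sl}_3$, $\mathfrak{sl}_6$, and $\sigma$ is the standard involution with fixed algebra $\mathfrak{so}_3$, $\mathfrak{sp}_6$. Again $J|_{\mathfrak f}=\Bbbk\oplus M$. If $J$ were reducible, $\mathfrak s$ would have an irreducible module of dimension $5$, respectively $14$, which does not exist for $\mathfrak{sl}_3$, respectively $\mathfrak{sl}_6$. So $J$ is irreducible of dimension $6$, $15$, i.e. $S^2\Bbbk^3$, $\Lambda^2\Bbbk^6$ or the dual. It is not self-dual, and outer automorphisms interchange it with its dual. The involution $\sigma$ is outer because $\operatorname{rk}\mathfrak f<\operatorname{rk}\mathfrak s$, and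 $|\mathrm{Out}(\mathfrak s)|=2$. So Section 7 applies.

**Step 3: (F1), (F4) and Lemma 7.** For $\mathfrak{sl}_3$ take $\mathfrak a$ to be the diagonal matrices, a Cartan subalgebra contained in $M$ (the traceless symmetric matrices); here $\sigma=-1$ on $\mathfrak a$ and $\mathfrak c=0$. So (F4) is immediate. As $F|_{\mathfrak a}=0$ forces $F=0$ for $F\in R$, we have $R_{\ge1}=0$ and Lemma 7 is trivial.

For $\mathfrak{sl}_6$ let the symplectic form pair the basis vectors $1,2$; $3,4$; $5,6$. Take $\mathfrak a=\{\mathrm{diag}(x_1,x_1,x_2,x_2,x_3,x_3):\sum x_i=0\}$. Then $\mathfrak c=\mathfrak z_{\mathfrak f}(\mathfrak a)=\mathfrak{sl}_2^3$, $-1\in W(\mathfrak c)$, and $\mathfrak s^{\mathfrak c}=\mathfrak a$, since matrices commuting with $\mathfrak{sl}_2^3$ are scalar on each block. For $x\in\mathfrak a$ with distinct $x_i$ we have $\mathfrak z_{\mathfrak f}(x)=\mathfrak c$, so $[\mathfrak f,x]$ has dimension $21-9=12$. It lies in $\mathfrak a^\perp\cap M$, of dimension $14-2=12$, and the trace form is nondegenerate on $\mathfrak a$. Hence $[\mathfrak f,x]+\mathfrak a=M$,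 and generic elements of $M$ are conjugate into $\mathfrak a$. With $\mathfrak t_{\mathfrak c}=\{\mathrm{diag}(\varepsilon_1,-\varepsilon_1,\varepsilon_2,-\varepsilon_2,\varepsilon_3,-\varepsilon_3)\}$, the space $\mathfrak a\oplus\mathfrak t_{\mathfrak c}$ is the diagonal Cartan subalgebra. So (F4) and Lemma 7 hold by the same proofs.

Sections 8 and 9 now apply word for word, and Proposition 8 holds. By (8) the total degree of $\tilde F$ is $4\deg F$, that of $v$ is $2$, and that of $y$ is $6$.

**Step 4: $F_4$.** Here $R_{\ge2k}=0$ for $k>0$, so $\mathcal Z_0=R[v,y]$. The ring $R=\mathcal S(\mathfrak{sl}_3)^{\mathfrak{sl}_3}$ has generators of degrees $2,3$. So $\mathcal Z_0$ is polynomial with generators of total degrees $2,6,8,12$.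

**Step 5: $E_7$.** Complete the square in the characteristic polynomial:
$$\det(t-X)=C(t)^2+T(t),\qquad C=t^3+s_2t+s_3,\quad T=T_4t^2+T_5t+T_6.$$
Matching the coefficients of $t^4$ and $t^3$ determines $s_2,s_3$, and $R=\Bbbk[s_2,s_3,T_4,T_5,T_6]$. On $\mathfrak a$ the characteristic polynomial is a square, so $T_i|_{\mathfrak a}=0$ and $T_i\in R_{\ge1}=R_{\ge2}$.

*Claim:* $R_{\ge2k}=(T_4,T_5,T_6)^k$. Let $0\ne G=\sum_\kappa c_\kappa(s_2,s_3)T^\kappa$ and let $k$ be the least $|\kappa|$ with $c_\kappa\ne0$. Clearly $G\in R_{\ge2k}$; we show $G\notin R_{\ge2k+1}$. Restrict $G$ to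
$$X=\mathrm{diag}(x_1\pm\varepsilon_1,x_2\pm\varepsilon_2,x_3\pm\varepsilon_3)\in\mathfrak a+\mathfrak t_{\mathfrak c},\qquad\sum x_i=0,\quad x_i\text{ distinct}.$$
Here $\det(t-X)=\prod_i\big((t-x_i)^2-\varepsilon_i^2\big)$ and $C=\prod_i(t-x_i)+O(\varepsilon^2)$, so $C(x_i)^2=O(\varepsilon^4)$ and
$$T(x_i)=-\varepsilon_i^2\prod_{j\ne i}(x_i-x_j)^2+O(\varepsilon^4).$$
Since $T(x_i)=T_4x_i^2+T_5x_i+T_6$, the Vandermonde determinant shows that the quadratic leading terms in $\varepsilon$ of $T_4,T_5,T_6$ are linearly independent combinations of $\varepsilon_1^2,\varepsilon_2^2,\varepsilon_3^2$, hence algebraically independent. For generic $x$ some $c_\kappa(s_2(x),s_3(x))$ with $|\kappa|=k$ is nonzero, because $s_2,s_3$ are algebraically independent on $\mathfrak a$. So $G$ vanishes to order exactly $2k$ in $\varepsilon$. On the other hand, linear functions in $\mathfrak f$ vanish on $\mathfrak a\subset M$, so their restrictions to $\mathfrak a+\mathfrak t_{\mathfrak c}$ are linear in $\varepsilon$, and elements of $\mathfrak f^{2k+1}\mathcal S(\mathfrak s)$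 vanish to order at least $2k+1$ in $\varepsilon$. Hence $G\notin R_{\ge2k+1}$, and the claim follows.

Therefore, as $T_i=y\cdot T_iy^{-1}$,
$$\mathcal Z_0=\Bbbk[v,\ y,\ s_2,\ s_3,\ T_4y^{-1},\ T_5y^{-1},\ T_6y^{-1}].$$
These are seven generators, and the transcendence degree is $5+2=7$, so this is a polynomial ring. The total degrees are $2,6,8,12,16-6,20-6,24-6$, i.e. $2,6,8,10,12,14,18$. This proves Theorem C. $\blacksquare$

It is instructive to place the three cases next to Step 1 of Section 10. For $\mathfrak{sl}_3$ and $\mathfrak{sl}_6$ the ring $A=R/R_{\ge2}$ is a polynomial ring, namely $R$ itself, respectively $\Bbbk[s_2,s_3]$; a cubic invariant is present. For $E_6$ the cubic $e_3$ is the one monomial that is missing.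

The theorems settle the question in the negative. They do not classify the pairs $(\mathfrak g,\mathfrak p)$ for which $\mathcal Z_0$ is polynomial.
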